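# A graph on $[0,1]$ that no Borel graph can imitate without null induced subgraphs

## 1. Two 8-cycles in $K_{4,4}$, and a tower built over them

Write $\mathbb Z_4=\mathbb Z/4$ and define $P:\mathbb Z_4^2\to\mathbb F_2$ by
$$P(a,b)=1\iff b-a\in\{0,1\}.$$
View $(a,b)$ as an edge of the complete bipartite graph $K_{4,4}$ between two copies of $\mathbb Z_4$. The eight pairs with $P=1$ form an 8-cycle through all eight vertices, and so do the eight pairs with $P=0$, namely those with $b-a\in\{2,3\}$. So $P$ is a coloring of $K_{4,4}$ that is not constant, and each color class is a cycle through everything. Everything that follows rests on going around one of these cycles and adding up.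

We build finite sets $X_n,Y_n$, relations $R_n\subset X_n\times Y_n$ and functions $\rho_n:R_n\to\mathbb F_2$. Let $X_0,Y_0$ be singletons, $R_0=X_0\times Y_0$, $\rho_0=0$. Given stage $n$, let $G_n=\mathbb F_2^{Y_n\times\mathbb Z_4}$ with standard basis $e_{q,c}$, let $H_n=\mathbb F_2^{X_n\times\mathbb Z_4}$ with standard basis $f_{p,d}$, and put
$$X_{n+1}=X_n\times\mathbb Z_4\times G_n\times H_n,\qquad Y_{n+1}=Y_n\times\mathbb Z_4\times G_n\times H_n.$$
For $u=(p,c,g,h)\in X_{n+1}$ and $v=(q,d,g',h')\in Y_{n+1}$ we declare
$$(u,v)\in R_{n+1}\iff (p,q)\in R_n,\quad g'=g+e_{q,c},\quad h'=h+f_{p,d},\tag{1}$$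
$$\rho_{n+1}(u,v)=\rho_n(p,q)+P(c,d).\tag{2}$$
Thus each child carries a letter in $\mathbb Z_4$ and two vectors. A pair of children stays in the relation only if the vectors match after a shift that records the letter of $u$ at the address $q$, and the letter of $v$ at the address $p$. We call $c$ and $d$ the *letters* of $u$ and $v$. If $(u,v)\in R_n$, we call $u$ and $v$ *partners*.

**Stage 1 by hand.** Here $G_0$ and $H_0$ are copies of $\mathbb F_2^4$ with bases $e_c$, $f_d$, so $|X_1|=|Y_1|=4\cdot16\cdot16=1024$. The point $u=(c,g,h)$ has exactly four partners, $(d,\,g+e_c,\,h+f_d)$ for $d\in\mathbb Z_4$, and $\rho_1=P(c,d)$ on such a pair. Put $u_a=(a,e_a,0)$ and $v_b=(b,0,f_b)$. Since $e_a+e_a=0$ and $0+f_b=f_b$, all sixteen pairs $(u_a,v_b)$ lie in $R_1$, and $\rho_1(u_a,v_b)=P(a,b)$: the two-colored $K_{4,4}$ sits inside $(R_1,\rho_1)$.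

**Passing to the limit.** Let $X=\varprojlim X_n$ and $Y=\varprojlim Y_n$ be the spaces of infinite branches. They are compact, metrizable and zero-dimensional. They carry the uniform atomless Borel probability measures $\lambda_X,\lambda_Y$, for which all $p\in X_n$ (respectively $q\in Y_n$) are equally likely. Write $x|n\in X_n$ for the level-$n$ restriction of $x$, and $[p]=\{x:x|n=p\}$ for $p\in X_n$; such a set is a *cylinder*, and it is clopen. The same notation is used in $Y$.

By (1), $R_{n+1}$ projects into $R_n$, so $\{n:(x|n,y|n)\in R_n\}$ is an initial segment of $\mathbb N$, and it contains $0$. Define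
$$n(x,y)=\sup\{n:(x|n,y|n)\in R_n\},\qquad N=\{(x,y):n(x,y)=\infty\},$$
$$E=\{(x,y)\notin N:\ \rho_n(x|n,y|n)=1\text{ for }n=n(x,y)\}.$$
Reading upward, a pair $(x,y)$ survives in the relation for a while, and at the moment it leaves, its last color decides whether it is in $E$. The pairs in $N$ never leave. The set $N$ is closed, as the intersection of the clopen sets $\{(x|n,y|n)\in R_n\}$. The set $E$ is open, as a union over $n$ of clopen sets.

**$N$ is null for the product measure.** Let $(x,y)$ be $\lambda_X\times\lambda_Y$-random. Given $(x|n,y|n)=(p,q)\in R_n$ and given the data $c,d,g,h$ of the next level, exactly one value of $(g',h')$ satisfies (1). So the conditional probability of $(x|n{+}1,y|n{+}1)\in R_{n+1}$ is $1/(|G_n||H_n|)\le\frac12$. Hence $(\lambda_X\times\lambda_Y)(N)\le2^{-n}$ for all $n$, that is,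
$$(\lambda_X\times\lambda_Y)(N)=0.\tag{3}$$

## 2. The Lovász–Szegedy conjecture and the theorem that refutes it

The tower is there to answer a question about realizing subgraph densities by well-behaved graphs.

**Definitions.** A *Lebesgue graph* is a graph $\mathbf L$ with vertex set $[0,1]$, carrying Lebesgue measure $\lambda$, whose edge set (a symmetric, irreflexive subset of $[0,1]^2$) is Lebesgue-measurable. A *Borel graph* is a graph on $[0,1]$ whose edge set is Borel; it too is regarded with $\lambda$. For a finite graph $F$ on $\{1,\dots,k\}$, the *(induced) density* of $F$ in a graph $\mathbf G$ on $[0,1]$ with measurable edge set is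
$$\lambda^{\otimes k}\big(\{(x_1,\dots,x_k): x_i\ne x_j\text{ for }i\neq j,\text{ and }x_ix_j\in E(\mathbf G)\iff ij\in E(F)\text{ for all }i\ne j\}\big).$$
It is the probability that independent uniform points $x_1,\dots,x_k$ are distinct and induce a copy of $F$ under $i\mapsto x_i$. We say that $F$ is a *finite induced subgraph* of $\mathbf G$ if at least one choice of distinct $x_1,\dots,x_k$ does this.

The difference between "occurs" and "has positive density" is the whole issue. If $\mathbf L$ joins $x$ to $x+\frac12$ for $0\le x\le\frac12$ and has no other edges, then a single edge occurs in $\mathbf L$ but has density $0$. Here the repair is easy: the empty graph has the same densities, and all its finite induced subgraphs have positive density.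

**Conjecture (Lovász, Szegedy).** For every Lebesgue graph $\mathbf L$ there exists a Borel graph $\mathbf B$ such that for every finite graph $F$ the densities of $F$ in $\mathbf L$ and $\mathbf B$ are equal, and every finite induced subgraph of $\mathbf B$ has positive density in $\mathbf B$.

The problem is taken from Samuel Braunfeld, Jaroslav Nešetřil and Patrice Ossona de Mendez, "Modeling FO-limits for monadically stable sequences", arXiv:2508.08960 (2025). It is known that the statement holds if $\mathbf B$ is only required to be a Lebesgue graph. So a refutation must use, at some identifiable place, more than Lebesgue measurability of $E(\mathbf B)$.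

A set is *universally measurable* if it is measurable for the completion of every Borel probability measure on the ambient space. Borel sets are universally measurable. A subset of the diagonal of $[0,1]^2$ is always Lebesgue-measurable, since the diagonal is null. But if $S\subset[0,1]$ is not Lebesgue-measurable, then $\{(x,x):x\in S\}$ is not universally measurable, because it is not measurable for the image of $\lambda$ under $x\mapsto(x,x)$.

**Theorem.** There is a graph $\mathbf L$ on $[0,1]$ with Borel (hence Lebesgue-measurable) edge set such that the following holds. Let $\mathbf B$ be a graph on $[0,1]$ whose edge set is universally measurable, i.e. measurable for the completion of every Borel probability measure on $[0,1]^2$ (for example, Borel). Suppose every finite graph has the same density in $\mathbf B$ as in $\mathbf L$. Then for every $\lambda$-null set $D\subset[0,1]$ there are finitely many vertices in $[0,1]\setminus D$ inducing in $\mathbf B$ a graph whose density in $\mathbf B$ is $0$.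

With $\mathbf B$ Borel and $D=\emptyset$: no Borel graph with the densities of $\mathbf L$ has all its finite induced subgraphs of positive density. The conjecture is false. The proof is in ZFC.

**Textbook facts we use.**

1. If $\varphi$ is a Borel map between standard Borel spaces and $U$ is universally measurable, then so is $\varphi^{-1}(U)$. Indeed, given a Borel probability measure $m$ on the source, sandwich $U$ between Borel sets $U_1\subset U\subset U_2$ with $\varphi_*m(U_2\setminus U_1)=0$, and take preimages.
2. An *analytic* set is an image of a Borel set under a Borel map between standard Borel spaces. Analytic sets are universally measurable.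
3. (Jankov–von Neumann uniformization.) If $\pi:B\to S$ is a Borel map between standard Borel spaces, there is a map $\sigma:\pi(B)\to B$ with $\pi\circ\sigma=\mathrm{id}$ that is measurable for the $\sigma$-algebra generated by the analytic sets, hence universally measurable.
4. (Lévy's martingale convergence theorem.) If finite partitions refine each other and generate the Borel $\sigma$-algebra, and $m(A)>0$, then for $m$-almost every point of $A$ the conditional measure of $A$ in the partition cell of that point tends to $1$.

## 3. Density points, and the pairs they leave undecided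

**The natural attempt.** Suppose we wanted to prove the conjecture. Call a pair of distinct points a *decided edge* of $\mathbf L$ if it is a Lebesgue density point of $E(\mathbf L)$, and a *decided non-edge* if it is a density point of the complement. (Density is taken in squares intersected with $[0,1]^2$.) These are Borel conditions, and by the Lebesgue density theorem almost every pair is decided, in agreement with $\mathbf L$. Let $\mathbf B$ have all decided edges as edges and all decided non-edges as non-edges. On the remaining null Borel set of undecided pairs, choose something Borel and symmetric. Then $\mathbf B$ has the densities of $\mathbf L$.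

Moreover, *if distinct $x_1,\dots,x_k$ induce $F$ in $\mathbf B$ and all pairs $(x_i,x_j)$ are decided, then $F$ has positive density.* For small $r$ the intervals $I_i=(x_i-r,x_i+r)\cap[0,1]$ are disjoint, and for each $i<j$ the pairs in $I_i\times I_j$ whose status in $\mathbf B$ differs from that of $(x_i,x_j)$ have proportion less than $1/k^2$. By the union bound, independent uniform points of $I_1,\dots,I_k$ induce $F$ with probability greater than $\frac12$.

The attempt stops at the undecided pairs. They form a null set, but a status must be chosen for them, and the choices must be consistent on every finite configuration at once.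

**A case where any choice works.** Let $X,Y$ be two copies of $\{0,1\}^{\mathbb N}$, each of measure $\frac12$, with no edges inside $X$ or inside $Y$. Let $n(x,y)$ be the length of the longest common prefix. Join $x\in X$ to $y\in Y$ iff $n(x,y)$ is finite and even. The parity oscillates as $y$ approaches $x$, so the undecided cross pairs are those with $x=y$; here we made them non-edges.

Nothing goes wrong. Let $x^1,\dots,x^k\in X$ and $y^1,\dots,y^l\in Y$ be distinct vertices. Choose $m$ such that the $x^a|m$ are distinct, the $y^b|m$ are distinct, and $x^a|m\ne y^b|m$ whenever $x^a\ne y^b$ as sequences. If $x^a\ne y^b$, all pairs in $[x^a|m]\times[y^b|m]$ have the same status as $(x^a,y^b)$. Each $x^a$ equals at most one $y^b$, and conversely. For such a pair, take an odd $m'\ge m$ and confine $x^a$ to the cylinder of $(x^a|m')0$ and $y^b$ to that of $(x^a|m')1$: all these pairs have $n=m'$, so they are non-edges. The remaining points are confined to their level-$m$ cylinders. We have found a product of cylinders, of positive measure, all of whose points induce the same graph. With an even $m'$ the same argument serves the opposite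 choice on the undecided pairs.

The example works because its undecided pairs form a matching, so each can be perturbed without regard to the others. To break the conjecture, undecided pairs have to occur in interlocking bundles. In the tower of Section 1 the bundles are $4+4$ configurations with all sixteen pairs in $N$. Two facts will collide:

* (Section 4) for points $x^a,y^b$ above suitable cylinders, if no pair $(x^a,y^b)$ lies in $N$, then the sixteen pairs are neither all in $E$ nor all outside $E$;
* (Section 5) $N$ carries a measure $\mu$ for which every $\mu$-measurable choice of statuses is constant on the sixteen pairs of some such configuration.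

A third difficulty is separate. The graph $\mathbf B$ is an arbitrary graph with the same densities, not $\mathbf L$ with $N$ refilled. Sections 6 and 7 build a code into $\mathbf L$ that makes the structure recognizable inside any $\mathbf B$.

## 4. One 8-cycle forces all sixteen pairs

We begin with one step of the tower. The purpose of Lemma 1 is to show that when four distinct $p$'s and four distinct $q$'s pass to the next level, the survival of all pairs of one color forces all pairs to survive, with equal letters.

**Lemma 1.** Let $p_a\in X_n$ $(a\in\mathbb Z_4)$ be distinct and $q_b\in Y_n$ $(b\in\mathbb Z_4)$ be distinct. Let $u_a=(p_a,c_a,g_a,h_a)\in X_{n+1}$ and $v_b=(q_b,d_b,g'_b,h'_b)\in Y_{n+1}$. Call $(a,b)$ *good* if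
$$g'_b=g_a+e_{q_b,c_a}\quad\text{and}\quad h'_b=h_a+f_{p_a,d_b}.$$
If for some $\varepsilon\in\mathbb F_2$ all pairs with $P(a,b)=\varepsilon$ are good, then all $c_a$ are equal, all $d_b$ are equal, and all 16 pairs are good.

**Proof.** Let $\tau=1$ if $\varepsilon=1$ and $\tau=3$ if $\varepsilon=0$. The pairs with $P=\varepsilon$ are exactly $(a,a+\tau)$ and $(a,a+\tau-1)$ for $a\in\mathbb Z_4$.

**Step 1: the letters $c_a$ agree.** We compare two consecutive $u$'s through their common neighbor on the cycle. Both $(a,a+\tau)$ and $(a+1,a+\tau)=(a+1,(a+1)+\tau-1)$ have color $\varepsilon$, so both are good, and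
$$g_a+e_{q_{a+\tau},c_a}=g'_{a+\tau}=g_{a+1}+e_{q_{a+\tau},c_{a+1}}.$$
In characteristic 2 this says
$$g_{a+1}-g_a=e_{q_{a+\tau},c_a}+e_{q_{a+\tau},c_{a+1}}.\tag{4}$$
Summing over $a\in\mathbb Z_4$, the left side telescopes around the cycle:
$$0=\sum_{a}\big(e_{q_{a+\tau},c_a}+e_{q_{a+\tau},c_{a+1}}\big).$$
The $a$-th summand is supported on the coordinates $\{q_{a+\tau}\}\times\mathbb Z_4$. The $q_b$ are distinct, so these four sets of coordinates are disjoint and each summand is $0$. Thus $c_a=c_{a+1}$, and then (4) gives $g_a=g_{a+1}$, for all $a$.

**Step 2: the letters $d_b$ agree.** We compare two consecutive $v$'s through their common neighbor. The pairs $(a,a+\tau)$ and $(a,a+\tau-1)$ are good, so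
$$h'_{a+\tau}-h'_{a+\tau-1}=f_{p_a,d_{a+\tau}}+f_{p_a,d_{a+\tau-1}}.$$
Summing over $a$ gives $0$ on the left. Since the $p_a$ are distinct, the four summands on the right have disjoint supports, so each vanishes. Hence all $d_b$ are equal and all $h'_b$ are equal.

**Step 3: every pair is good.** Let $a,b$ be arbitrary. Choose $a'$ with $P(a',b)=\varepsilon$. Then $(a',b)$ is good, and by Step 1
$$g'_b=g_{a'}+e_{q_b,c_{a'}}=g_a+e_{q_b,c_a}.$$
Since $(a,a+\tau)$ is good, Step 2 gives
$$h'_b=h'_{a+\tau}=h_a+f_{p_a,d_{a+\tau}}=h_a+f_{p_a,d_b}.$$
So $(a,b)$ is good. $\square$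

**Distinctness matters.** In the example of Section 1, $u_a=(a,e_a,0)$ and $v_b=(b,0,f_b)$ at stage 1, all sixteen pairs are good, but the letters $c_a=a$ are all different. There is no contradiction, because all $u_a$ lie over the single point of $X_0$ and all $v_b$ over the single point of $Y_0$. So a two-colored $K_{4,4}$ can be *created* above one pair $(p,q)\in R_n$. Once its points are distinct, Lemma 1 freezes it.

**Definition.** $T=((p_a)_{a\in\mathbb Z_4},(q_b)_{b\in\mathbb Z_4})$ is *special of level $n$* if the $p_a\in X_n$ are distinct, the $q_b\in Y_n$ are distinct, all $(p_a,q_b)\in R_n$, and there is $\kappa\in\mathbb F_2$ with $\rho_n(p_a,q_b)=\kappa+P(a,b)$ for all $a,b$.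

The example just recalled is special of level $1$ with $\kappa=0$. Nothing is special of level $0$, since $X_0$ has only one point.

The next lemma shows that off $N$, points above a special tuple always see both statuses.

**Lemma 2.** Let $T=((p_a),(q_b))$ be special of level $n$, let $x^a\in[p_a]$, $y^b\in[q_b]$ for $a,b\in\mathbb Z_4$, and suppose no $(x^a,y^b)$ lies in $N$. Then some $(x^a,y^b)\in E$ and some $(x^{a'},y^{b'})\notin E$.

**Proof.** **Step 1: go up to the last special level.** Put $T_m=((x^a|m)_a,(y^b|m)_b)$. If $T_m$ is special, then all its pairs are in $R_m$, so $m\le n(x^a,y^b)<\infty$ for all $a,b$. Since $T_n=T$ is special, there is a maximal $m\ge n$ with $T_m$ special. Let $\kappa$ be its constant.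

**Step 2: something must break at level $m+1$.** Apply the notation of Lemma 1 to $u_a=x^a|m{+}1$ and $v_b=y^b|m{+}1$. As all pairs of $T_m$ are in $R_m$, $(u_a,v_b)\in R_{m+1}$ iff $(a,b)$ is good. Suppose all 16 pairs were good. By Lemma 1 all $c_a$ equal some $c$ and all $d_b$ equal some $d$. Then (2) gives
$$\rho_{m+1}(u_a,v_b)=\kappa+P(c,d)+P(a,b),$$
and the $u_a$ and the $v_b$ are still distinct. So $T_{m+1}$ is special, contradicting maximality. Hence not all pairs are good.

**Step 3: it breaks in both colors.** By Lemma 1, for each $\varepsilon\in\mathbb F_2$ there is a non-good pair with $P(a,b)=\varepsilon$; otherwise all pairs would be good. For it, $n(x^a,y^b)=m$ and $\rho_m(x^a|m,y^b|m)=\kappa+\varepsilon$. Taking $\varepsilon=0,1$, both values occur: one of the two pairs is in $E$ and the other is not. $\square$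

## 5. A measure on $N$ whose measurable fillings are homogeneous somewhere

**Construction of $\mu$.** Each $(p,q)\in R_n$ has exactly $16|G_n||H_n|$ extensions in $R_{n+1}$, parametrized by $(c,d,g,h)\in\mathbb Z_4^2\times G_n\times H_n$. This number does not depend on $(p,q)$. So giving each element of $R_n$ mass $1/|R_n|$ is consistent from one level to the next, and there is a Borel probability measure $\mu$ on $X\times Y$ with
$$\mu([p]\times[q])=\begin{cases}1/|R_n|&(p,q)\in R_n,\\0&(p,q)\in (X_n\times Y_n)\setminus R_n,\end{cases}\qquad\text{for all }n.$$
For each $n$, $\mu$ gives mass $1$ to $\{(x|n,y|n)\in R_n\}$, so $\mu(N)=1$. By (3), $\mu$ is singular to $\lambda_X\times\lambda_Y$.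

**The marginals are $\lambda_X$ and $\lambda_Y$.** This will let us discard null sets of vertices without losing $N$. By (1), the partners in $R_{n+1}$ of $(p,c,g,h)$ are exactly
$$(q,\ d,\ g+e_{q,c},\ h+f_{p,d})\qquad\text{with }q\text{ a partner of }p,\ d\in\mathbb Z_4,$$
and those of $(q,d,g',h')$ are exactly
$$(p,\ c,\ g'-e_{q,c},\ h'-f_{p,d})\qquad\text{with }p\text{ a partner of }q,\ c\in\mathbb Z_4.$$
By induction each element of $X_n$ and each element of $Y_n$ has exactly $4^n$ partners. So $|R_n|=4^n|X_n|=4^n|Y_n|$. Hence $\mu([p]\times Y)=4^n/|R_n|=1/|X_n|=\lambda_X([p])$, and similarly on the other side.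

**Remark: $\mu$-almost every pair is undecided along cylinders.** If $(p,q)\in R_n$, a random pair in $[p]\times[q]$ leaves the relation at the next level, with status $\rho_n(p,q)$, except with probability $1/(|G_n||H_n|)$. So the density of $E$ in $[p]\times[q]$ differs from $\rho_n(p,q)\in\{0,1\}$ by at most $1/(|G_n||H_n|)$. Under $\mu$ the pairs of letters $(c,d)$ at successive levels are independent and uniform in $\mathbb Z_4^2$, so $P(c,d)=1$ has probability $\frac12$ at each level. By (2), $\rho_n(x|n,y|n)$ changes infinitely often for $\mu$-almost every $(x,y)$. The density of $E$ in $[x|n]\times[y|n]$ then oscillates between values near $0$ and near $1$.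

We now show that no $\mu$-measurable filling of $N$ avoids a special tuple filled with a single value.

**Lemma 3.** Let $X'\subset X$, $Y'\subset Y$ be Borel sets of full measure and let $f:X'\times Y'\to\mathbb F_2$ be $\mu$-measurable. Then there are a special $T=((p_a),(q_b))$, points $x^a\in X'\cap[p_a]$, $y^b\in Y'\cap[q_b]$, and $\varepsilon\in\mathbb F_2$ with $f(x^a,y^b)=\varepsilon$ for all $a,b\in\mathbb Z_4$.

**Proof.** **Step 1: find a cell in which $f$ is nearly constant.** The complement of $X'\times Y'$ is contained in $((X\setminus X')\times Y)\cup(X\times(Y\setminus Y'))$, so by the marginals $\mu(X'\times Y')=1$. So for some $\varepsilon$ the set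
$$A=\{(x,y)\in X'\times Y':f(x,y)=\varepsilon\}$$
has $\mu(A)>0$. The partitions $\{[p]\times[q]:(p,q)\in X_n\times Y_n\}$ refine each other and generate the Borel $\sigma$-algebra. By Lévy's theorem $\mu(A\mid[x|n]\times[y|n])\to1$ for $\mu$-almost every $(x,y)\in A$. Hence there are $n$ and $(p,q)\in R_n$ such that $\mathrm{Bad}:=(X\times Y)\setminus A$ satisfies
$$\mu(\mathrm{Bad}\mid[p]\times[q])<\tfrac1{16}.\tag{5}$$
We shall construct sixteen pairs above $(p,q)$ at random, with each pair distributed according to a piece of $\mu(\cdot\mid[p]\times[q])$, and apply the union bound.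

**Step 2: create a special tuple above $(p,q)$.** Pick $(g^*,h^*)\in G_n\times H_n$ uniformly and set
$$u_a=(p,\ a,\ g^*-e_{q,a},\ h^*),\qquad v_b=(q,\ b,\ g^*,\ h^*+f_{p,b}).$$
We check (1) for $(u_a,v_b)$: $(g^*-e_{q,a})+e_{q,a}=g^*$, and the last coordinate of $v_b$ is $h^*+f_{p,b}$, where $b$ is the letter of $v_b$. So $(u_a,v_b)\in R_{n+1}$, and $\rho_{n+1}(u_a,v_b)=\rho_n(p,q)+P(a,b)$. The $u_a$ are distinct and the $v_b$ are distinct, by their letters. Hence $T_{n+1}=((u_a),(v_b))$ is special. For fixed $(a,b)$, the pair $(u_a,v_b)$ has parameters $(c,d,g,h)=(a,b,g^*-e_{q,a},h^*)$, so it is uniform among the extensions of $(p,q)$ in $R_{n+1}$ with letters $(a,b)$.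

**Step 3: keep it special forever.** Given a special $T_m=((p_a),(q_b))$ with $m\ge n+1$, pick $(c,d,g^*,h^*)\in\mathbb Z_4^2\times G_m\times H_m$ uniformly, independently of the past, and let
$$u_a=(p_a,\ c,\ g^*,\ h^*-f_{p_a,d}),\qquad v_b=(q_b,\ d,\ g^*+e_{q_b,c},\ h^*).$$
Condition (1) holds for every $(u_a,v_b)$: the third coordinate of $v_b$ is $g^*+e_{q_b,c}$, and $(h^*-f_{p_a,d})+f_{p_a,d}=h^*$. So all $(u_a,v_b)\in R_{m+1}$, and $\rho_{m+1}(u_a,v_b)=\rho_m(p_a,q_b)+P(c,d)$. Distinctness is inherited. Hence $T_{m+1}=((u_a),(v_b))$ is special. For fixed $(a,b)$, the parameters of $(u_a,v_b)$ as an extension of $(p_a,q_b)$ are $(c,d,g^*,h^*-f_{p_a,d})$. Since $(c,d,g^*,h^*)\mapsto(c,d,g^*,h^*-f_{p_a,d})$ is a bijection, the pair $(u_a,v_b)$ is, conditionally on the past, uniform among all extensions of $(p_a,q_b)$ in $R_{m+1}$.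

**Step 4: identify the law of each pair and conclude.** In the limit we get random points $x^a\in X$, $y^b\in Y$. Let $\mu_{ab}$ be the law of $(x^a,y^b)$. By Steps 2 and 3, for every $m\ge n+1$ the pair $(x^a|m,y^b|m)$ is uniform among the elements of $R_m$ above $(p,q)$ whose letters at level $n+1$ are $a,b$, because every element of $R_j$ has the same number of extensions. These are also the masses given by $\mu$ conditioned on the event that $(x,y)\in[p]\times[q]$ and the letters of $x|n{+}1,y|n{+}1$ are $a,b$. So $\mu_{ab}$ is that conditional measure; in particular $\mu_{ab}\ll\mu$, and $\mathrm{Bad}$ is $\mu_{ab}$-measurable. Under $\mu(\cdot\mid[p]\times[q])$ the 16 choices of letters are equally likely, so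
$$\mu(\cdot\mid[p]\times[q])=\tfrac1{16}\sum_{a,b}\mu_{ab}.$$
With (5),
$$\sum_{a,b}\Pr\big((x^a,y^b)\in\mathrm{Bad}\big)=16\,\mu(\mathrm{Bad}\mid[p]\times[q])<1.$$
So with positive probability no pair is in $\mathrm{Bad}$. Take such an outcome and $T=T_{n+1}$. All $(x^a,y^b)$ lie in $A$, so $x^a\in X'$, $y^b\in Y'$ and $f(x^a,y^b)=\varepsilon$. $\square$

## 6. The graph $\mathbf L$: a frame, a path of witnesses, and the tower

We now surround $X\cup Y$ with further vertices, so that a finite graph can say "this vertex is in $X$ and in the cylinder $[p]$". The witness for a cylinder is a class $Z_j$ joined exactly to that cylinder. To let a finite graph pin down the index $j$, the classes $Z_j$ are arranged along a path and marked modulo 3 by a frame of classes $C_1,\dots,C_{12}$.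

**Construction of $\mathbf L$.** Let $(U_j)_{j\ge0}$ enumerate all cylinders of $X$ and $(V_j)_{j\ge0}$ all cylinders of $Y$. The vertex set is the disjoint union of $X$, $Y$, intervals $Z_j$ $(j\ge0)$ and intervals $C_1,\dots,C_{12}$. Here $X$ carries $\frac14\lambda_X$, $Y$ carries $\frac14\lambda_Y$, $Z_j$ carries a multiple of Lebesgue measure of total mass $2^{-j-3}$, and each $C_i$ one of total mass $\frac1{48}$. The total mass is $\frac14+\frac14+\frac14+\frac14=1$. Let $t(0)=3$ and $t(j)=4+(j\bmod3)\in\{4,5,6\}$ for $j\ge1$. The edges are:

* $C_i$–$C_{i'}$ complete for $i\ne i'$;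
* $X$ complete to $C_1$; $Y$ complete to $C_1,C_2$; $Z_j$ complete to $C_1,\dots,C_{t(j)}$;
* $Z_i$–$Z_j$ complete iff $|i-j|=1$;
* $x\in X$ is adjacent to all of $Z_j$ if $x\in U_j$ and to none of $Z_j$ otherwise; $y\in Y$ is adjacent to all of $Z_j$ if $y\in V_j$ and to none of $Z_j$ otherwise;
* $x\in X$ and $y\in Y$ are adjacent iff $(x,y)\in E$;
* no other edges.

This is an atomless standard Borel probability space, so it is Borel isomorphic to $([0,1],\lambda)$ by a measure-preserving map, and we transport $\mathbf L$ to $[0,1]$. The edge set is Borel.

**The code.** Each vertex is adjacent to either all or none of each class $C_i$, $Z_j$ (to none of its own class, if it lies in a $C_i$ or $Z_j$). The *code* of a vertex $v$ is the element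
$$\mathrm{code}(v)\in\mathcal K:=\{0,1\}^{12}\times\{0,1\}^{\mathbb N}$$
recording its adjacency to $C_1,\dots,C_{12},Z_0,Z_1,\dots$. For example, a vertex of $Z_0$ has code $1$ at $C_1,C_2,C_3$ and at $Z_1$, and $0$ elsewhere. A vertex $x\in X$ has code $1$ at $C_1$ and at those $Z_j$ with $x\in U_j$, and $0$ elsewhere. Let $\nu$ be the law of $\mathrm{code}(v)$ for random $v$. The number of classes $C_i$ adjacent to $v$ is
$$1\text{ on }X,\qquad 2\text{ on }Y,\qquad t(j)\text{ on }Z_j,\qquad 11\text{ on each }C_i.\tag{6}$$

The next lemma describes the finite graphs that are impossible in $\mathbf L$ up to probability $0$. Note that its conditions mention only $F$.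

**Lemma 4.** Let $T=((p_a),(q_b))$ be special, $[p_a]=U_{j_a}$, $[q_b]=V_{j'_b}$, and let $g\ge j_a,j'_b$ for all $a,b$. Let $F$ be a graph on distinct vertices $h_1,\dots,h_{12},z_0,\dots,z_g,x_a,y_b$ $(a,b\in\mathbb Z_4)$ such that

1. the $h_i$ form a clique;
2. the number of $h_i$ adjacent to $x_a$, $y_b$, $z_j$ is $1$, $2$, $t(j)$ respectively, for all $a,b$ and $j\le g$;
3. $z_jz_{j+1}$ is an edge for $0\le j<g$;
4. $x_az_{j_a}$ and $y_bz_{j'_b}$ are edges for all $a,b$;
5. either all or none of the 16 pairs $x_ay_b$ are edges.

Then $F$ has density $0$ in $\mathbf L$.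

**Proof.** Consider distinct points of $\mathbf L$ inducing $F$, named as in $F$.

**Step 1: the $h$'s occupy the frame.** They form a 12-clique. A clique contains at most one vertex of $X$, at most one of $Y$, at most one of each $C_i$, and at most two of $\bigcup Z_j$, which induces a bipartite graph by parity of the index. A vertex outside $\bigcup C_i$ is adjacent to at most 6 classes $C_i$, by (6). So a clique containing a vertex outside $\bigcup C_i$ has at most $4$ such vertices and at most $6$ vertices in $\bigcup C_i$, hence at most $10$ in total. Our clique has 12 vertices, so it lies in $\bigcup C_i$ and contains exactly one vertex of each $C_i$. Therefore the number of $h$'s adjacent to a vertex equals its number of adjacent classes $C_i$.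

**Step 2: the other vertices are where their names say.** By condition 2 and (6), $x_a\in X$, $y_b\in Y$, $z_0\in Z_0$, and for $j\ge1$ we have $z_j\in Z_i$ for some $i\ge1$ with $i\equiv j\pmod3$. We show $z_j\in Z_j$ by induction. If $z_j\in Z_j$, then by condition 3, $z_{j+1}\in Z_{j-1}\cup Z_{j+1}$ (with $Z_{-1}=\emptyset$). Its index is $\equiv j+1\not\equiv j-1\pmod3$, so $z_{j+1}\in Z_{j+1}$. By condition 4, $x_a\in U_{j_a}=[p_a]$ and $y_b\in V_{j'_b}=[q_b]$.

**Step 3: some pair is in $N$.** By condition 5, the pairs $(x_a,y_b)$ are all in $E$ or all outside $E$. By Lemma 2, this is impossible unless some $(x_a,y_b)\in N$. By (3), for independent random vertices the probability that $x_a\in X$, $y_b\in Y$ and $(x_a,y_b)\in N$ is $\frac1{16}(\lambda_X\times\lambda_Y)(N)=0$ for each of the 16 choices of $(a,b)$. So $F$ has density $0$. $\square$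

It remains to find such an $F$ inside every $\mathbf B$.

## 7. Reading the code off a random sample of $\mathbf B$

Let $\mathbf B$ and $D$ be as in the Theorem. Enlarging $D$, we may assume it is Borel. The goal of this section is to find vertices $\eta_1,\dots,\eta_{12},\zeta_0,\zeta_1,\dots$ of $\mathbf B$ outside $D$ that play the roles of the classes $C_i,Z_j$, in the sense that adjacency to them has law $\nu$.

**Step 1: equal densities mean equal laws of sampled graphs.** Let $(t_n)_{n\in\mathbb N}$ be i.i.d. uniform vertices. Let $\mathcal G_{\mathbf L},\mathcal G_{\mathbf B}$ be the random graphs on $\mathbb N$ in which $m\ne n$ are adjacent iff $t_mt_n$ is an edge of $\mathbf L$, respectively $\mathbf B$. They are measurable for the completed product measure. Since the $t_n$ are almost surely distinct, equality of densities says exactly that all finite-dimensional distributions agree. So $\mathcal G_{\mathbf L}$ and $\mathcal G_{\mathbf B}$ have the same law.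

**Step 2: an event that expresses "the code is present".** Write $m\sim n$ for adjacency in a graph on $\mathbb N$; no $n$ is adjacent to itself. Let $\mathcal S$ be the set of graphs on $\mathbb N$ for which there exist indices $\alpha_1,\dots,\alpha_{12},\beta_0,\beta_1,\dots\in\mathbb N$ with

* (G1) $\alpha_i\sim\alpha_{i'}$ for $i\ne i'$; $\alpha_i\sim\beta_j$ iff $i\le t(j)$; $\beta_i\sim\beta_j$ iff $|i-j|=1$;
* (G2) for all $J\ge0$ and all $w\in\{0,1\}^{12}\times\{0,1\}^{J+1}$, the asymptotic frequency of those $n$ whose adjacency to $(\alpha_1,\dots,\alpha_{12},\beta_0,\dots,\beta_J)$ is $w$ exists and equals $\nu(\{k\in\mathcal K:k\text{ extends }w\})$.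

For fixed $J,w$ and $M$, the proportion of such $n$ among the first $M$ indices is a Borel function of the graph and the indices. So (G1) and (G2) define a Borel subset of $2^{\binom{\mathbb N}2}\times\mathbb N^{12}\times\mathbb N^{\mathbb N}$. The set $\mathcal S$ is its projection, hence analytic, hence measurable for the completion of the common law of $\mathcal G_{\mathbf L}$ and $\mathcal G_{\mathbf B}$.

**Step 3: $\mathcal G_{\mathbf L}\in\mathcal S$ almost surely, hence $\mathcal G_{\mathbf B}\in\mathcal S$ almost surely.** Almost surely every class $C_i$, $Z_j$ is visited. Let $\alpha_i$ and $\beta_j$ be the first $n$ with $t_n\in C_i$, respectively $t_n\in Z_j$. Then (G1) holds by definition of $\mathbf L$. For every $n$, the adjacency of $n$ to $\alpha_i$ is the $C_i$-coordinate of $\mathrm{code}(t_n)$, and the adjacency of $n$ to $\beta_j$ is its $Z_j$-coordinate. This includes the cases $n=\alpha_i$ and $n=\beta_j$, when both are $0$. So (G2) is the strong law of large numbers for the i.i.d. sequence $\mathrm{code}(t_n)$. As the two laws are equal, $\mathcal G_{\mathbf B}\in\mathcal S$ almost surely.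

**Step 4: frequencies in the sample are measures in $\mathbf B$.** Condition (G2) for $\mathcal G_{\mathbf B}$ speaks about the sampled points only; we want to speak about all of $[0,1]$. We claim that almost surely:

* (F) for every finite sequence $i_1,\dots,i_r$ of indices and every $w\in\{0,1\}^r$, the frequency of those $n$ for which $t_n$ has $\mathbf B$-adjacency $w$ to $(t_{i_1},\dots,t_{i_r})$ exists and equals the $\lambda$-measure of the set of $v\in[0,1]$ with this adjacency.

There are countably many choices, so fix the sequence and $w$, and let $I=\{i_1,\dots,i_r\}$. The set of $(v,(s_i)_{i\in I})$ such that $v$ has adjacency $w$ to $(s_{i_1},\dots,s_{i_r})$ is Lebesgue-measurable, and its sections for fixed $(s_i)$ are measurable: both follow from universal measurability of $E(\mathbf B)$ and Fact 1. By Fubini it suffices to show that the statement holds almost surely for each fixed value $(s_i)$ of $(t_i)_{i\in I}$. The remaining $t_n$, $n\notin I$, are i.i.d. uniform, so this is the strong law of large numbers; the finitely many $n\in I$ do not affect frequencies.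

**Step 5: fix a sample.** Almost surely the $t_n$ are distinct and avoid $D$, (F) holds, and $\mathcal G_{\mathbf B}\in\mathcal S$. Fix a sample with all these properties and indices $\alpha_i,\beta_j$ witnessing $\mathcal G_{\mathbf B}\in\mathcal S$. Put $\eta_i=t_{\alpha_i}$, $\zeta_j=t_{\beta_j}$. Define
$$\mathrm{Code}_{\mathbf B}:[0,1]\to\mathcal K$$
by recording the $\mathbf B$-adjacency of $v$ to $\eta_1,\dots,\eta_{12},\zeta_0,\zeta_1,\dots$. For fixed $s$ the set $\{v:vs\in E(\mathbf B)\}$ is the preimage of $E(\mathbf B)$ under the Borel map $v\mapsto(v,s)$, so it is universally measurable. Thus $\mathrm{Code}_{\mathbf B}$ is $\lambda$-measurable. By (F) and (G2), for every finite $w$ as in (G2),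
$$\lambda\{v:\mathrm{Code}_{\mathbf B}(v)\text{ extends }w\}=\nu\{k:k\text{ extends }w\}.$$
These sets $\{k:k\text{ extends }w\}$, together with $\emptyset$, form a generating $\pi$-system, so
$$(\mathrm{Code}_{\mathbf B})_*\lambda=\nu.\tag{7}$$

## 8. Borel copies of $X$ and $Y$ inside $\mathbf B$

We now turn (7) into Borel maps from almost all of $X$ and of $Y$ to vertices of $\mathbf B$ that preserve codes. Choose a Borel $\lambda$-conull set $V_1\subset[0,1]\setminus D$ on which $\mathrm{Code}_{\mathbf B}$ is Borel.

**Step 1: $X$ is visible in $\nu$.** The map $\mathrm{code}|_X$ is continuous and injective, since cylinders are clopen and separate points. As $X$ is compact, it is a homeomorphism onto a compact set $K_X\subset\mathcal K$. Vertices of $\mathbf L$ outside $X$ have codes outside $K_X$, because by (6) their number of adjacent $C_i$ differs from $1$. So $\nu|_{K_X}=\frac14(\mathrm{code}|_X)_*\lambda_X$.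

**Step 2: project part of $\mathbf B$ onto $X$.** Let $B_X=V_1\cap\mathrm{Code}_{\mathbf B}^{-1}(K_X)$, a Borel set, and
$$\pi_X=(\mathrm{code}|_X)^{-1}\circ\mathrm{Code}_{\mathbf B}:B_X\to X.$$
This is Borel. For Borel $A\subset X$, (7) and Step 1 give $\lambda(\pi_X^{-1}(A))=\nu(\mathrm{code}(A))=\frac14\lambda_X(A)$. So $(\pi_X)_*(\lambda|_{B_X})=\frac14\lambda_X$.

**Step 3: the image is conull.** The image of $\pi_X$ is analytic, hence $\lambda_X$-measurable. If it were not conull, its complement would contain a Borel set $A$ with $\lambda_X(A)>0$, yet $\lambda(\pi_X^{-1}(A))=\frac14\lambda_X(A)>0$, contradicting $\pi_X^{-1}(A)=\emptyset$.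

**Step 4: choose a section.** By the Jankov–von Neumann theorem (Fact 3), $\pi_X$ has a universally measurable section on its image. Restricting it to a suitable Borel conull subset of the image, we get a Borel $\lambda_X$-conull set $X'\subset X$ and a Borel map $\theta_X:X'\to B_X\subset V_1$ with
$$\mathrm{Code}_{\mathbf B}(\theta_X(x))=\mathrm{code}(x)\qquad\text{for all }x\in X'.\tag{8}$$
The same four steps for $Y$, with $2$ in place of $1$ for the number of adjacent $C_i$, give a Borel $\lambda_Y$-conull set $Y'\subset Y$ and a Borel map $\theta_Y:Y'\to V_1$ with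
$$\mathrm{Code}_{\mathbf B}(\theta_Y(y))=\mathrm{code}(y)\qquad\text{for all }y\in Y'.\tag{9}$$

## 9. The null induced subgraph of $\mathbf B$

**Step 1: pull $E(\mathbf B)$ back to a filling.** Define $f:X'\times Y'\to\mathbb F_2$ by $f(x,y)=1$ iff $\theta_X(x)\theta_Y(y)\in E(\mathbf B)$. The set $\{f=1\}$ is the preimage of a universally measurable set under the Borel map $(x,y)\mapsto(\theta_X(x),\theta_Y(y))$. By Fact 1, $f$ is universally measurable, and in particular $\mu$-measurable.

This step needs more than Lebesgue measurability of $E(\mathbf B)$: the measure $\mu$ is singular to $\lambda_X\times\lambda_Y$, so a Lebesgue-measurable edge set could behave arbitrarily where $\mu$ lives. So there is no conflict with the known result for Lebesgue graphs $\mathbf B$.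

**Step 2: choose the vertices.** By Lemma 3 there are a special $T=((p_a),(q_b))$, points $x^a\in X'\cap[p_a]$, $y^b\in Y'\cap[q_b]$ and $\varepsilon\in\mathbb F_2$ with $f(x^a,y^b)=\varepsilon$ for all $a,b$. Let $[p_a]=U_{j_a}$, $[q_b]=V_{j'_b}$, let $g\ge j_a,j'_b$ for all $a,b$, and consider the vertices
$$\eta_1,\dots,\eta_{12},\quad\zeta_0,\dots,\zeta_g,\quad\theta_X(x^a),\quad\theta_Y(y^b)\qquad(a,b\in\mathbb Z_4)$$
of $\mathbf B$. All lie outside $D$: the $\eta_i$ and $\zeta_j$ because the $t_n$ avoid $D$, the others because $V_1\cap D=\emptyset$.

**Step 3: they are distinct.** Lemma 4 is about graphs on distinct vertices, so this has to be checked. By (G1), (8) and (9), the number of $\eta_i$ adjacent to a vertex is $11$ for each of the $\eta$'s, $t(j)\in\{3,\dots,6\}$ for $\zeta_j$, $1$ for $\theta_X(x^a)$ and $2$ for $\theta_Y(y^b)$. So vertices from different groups are distinct. Within the groups: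

* The $\eta_i$ are pairwise adjacent, hence distinct.
* Let $j<j'$. If $t(j)\ne t(j')$, then $\zeta_j\ne\zeta_{j'}$. If $t(j)=t(j')$, then $j\ge1$ and $j'\ge j+3$, so $\zeta_{j+1}$ is adjacent to $\zeta_j$ but not to $\zeta_{j'}$, and again $\zeta_j\ne\zeta_{j'}$.
* By (8), $\theta_X(x^a)$ is adjacent to $\zeta_{j_a}$ because $x^a\in U_{j_a}$. For $a'\ne a$ the vertex $\theta_X(x^{a'})$ is not adjacent to $\zeta_{j_a}$, since $x^{a'}\in[p_{a'}]$ and $[p_{a'}]\cap U_{j_a}=[p_{a'}]\cap[p_a]=\emptyset$. So these four vertices are distinct. Similarly, using (9), for the $\theta_Y(y^b)$.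

**Step 4: the induced graph is forbidden.** Let $F$ be the graph induced in $\mathbf B$ by these vertices, with $h_i,z_j,x_a,y_b$ corresponding to $\eta_i,\zeta_j,\theta_X(x^a),\theta_Y(y^b)$. It satisfies the conditions of Lemma 4. Conditions 1 and 3 hold by (G1). Condition 2 holds by (G1) for the $z_j$, and by (8), (9) and (6) for the $x_a$ and $y_b$. Condition 4 holds by (8) and (9), because $x^a\in U_{j_a}$ and $y^b\in V_{j'_b}$. Condition 5 holds because $f$ takes the single value $\varepsilon$ on the tuple.

By Lemma 4, $F$ has density $0$ in $\mathbf L$. The densities of $\mathbf L$ and $\mathbf B$ agree, so $F$ has density $0$ in $\mathbf B$, although it is induced in $\mathbf B$ by finitely many vertices outside $D$. This proves the Theorem, and with $\mathbf B$ Borel and $D=\emptyset$ it disproves the conjecture. $\blacksquare$
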